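\title{Injectivity of rational modules is not detected on finite subgroup schemes}

\begin{abstract}
Let $G$ be an affine group scheme of finite type over a field $k$ of characteristic $p>0$, and suppose that $G$ has a closed subgroup isomorphic to $\mathbb{G}_a$. We construct a rational $G$-module $J$ whose restriction to every finite closed subgroup scheme of $G$ is injective, while $\operatorname{Ext}^i_G(k,J)\cong k$ for all $i\ge 0$. In particular, for every nontrivial semisimple simply connected group defined over $\mathbb{F}_p$ and every $k\supset\overline{\mathbb{F}}_p$ there is a non-injective module that is injective over all Frobenius kernels $G_{(r)}$ and all finite groups $G(\mathbb{F}_q)$; this answers a question of Friedlander in the negative. The module $J$ is the kernel of a $p$-nilpotent operator on $k[G]$ built from left translation by $\mathbb{G}_a$. Over an algebraically closed field we also prove the converse: if $G$ contains no $\mathbb{G}_a$, then finite subgroup schemes detect injectivity.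
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $k$ is a field of characteristic $p>0$. An \emph{algebraic group} is an affine group scheme $G$ of finite type over $k$, and a \emph{$G$-module} is a rational module, that is, a comodule over the coordinate algebra $k[G]$, of any dimension.

If $H\subset G$ is a finite closed subgroup scheme, so that $\dim_k k[H]<\infty$, then an $H$-module is a module over the finite dimensional algebra $k[H]^*$, and injectivity over $H$ is a concrete condition. Every injective $G$-module restricts to an injective $H$-module (Corollary~\ref{cor:restrict}). It is natural to ask for the converse: can injectivity over $G$ be tested on a family of finite subgroup schemes?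

Two families present themselves. The \emph{$r$-th Frobenius kernel} $G_{(r)}$ is the kernel of the $r$-th relative Frobenius morphism $G\to G^{(r)}$. It is the closed subgroup scheme defined by the $p^r$-th powers of the functions vanishing at the identity; it is finite and has a single point. A $G$-module is \emph{mock injective} if its restriction to $G_{(r)}$ is injective for every $r\ge1$, and \emph{proper mock injective} if it is mock injective but not injective. If, in addition, $G$ is defined over $\mathbb{F}_p$ and $k$ contains $\overline{\mathbb{F}}_p$, then for each power $q$ of $p$ the finite group $G(\mathbb{F}_q)$ is a finite closed subgroup of $G$ (base changed to $k$). The following question is posed by Friedlander \cite{Fr}.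

\begin{quote}
\textbf{Question.} Let $k\supset\overline{\mathbb{F}}_p$, and let $G$ be a semisimple, simply connected algebraic group defined over $\mathbb{F}_p$. Let $J$ be a mock injective $G$-module whose restriction to each $G(\mathbb{F}_q)$ is injective. Is $J$ an injective $G$-module?
\end{quote}

The additive group shows why one asks for both families.

\begin{example}\label{ex:halves}
Let $G=\mathbb{G}_a=\operatorname{Spec}k[x]$ with $k\supset\overline{\mathbb{F}}_p$, so that $G_{(r)}=\operatorname{Spec}k[x]/(x^{p^r})$ and $G(\mathbb{F}_q)=\mathbb{F}_q$. An additive polynomial $\ell(x)=\sum_j l_jx^{p^j}$ is a homomorphism $\ell\colon G\to G$. Let $N_\ell$ be the pullback of the regular representation along $\ell$, that is, $k[Y]$ with coaction $Y\mapsto Y+\ell(x)$. Let $H\subset G$ be a finite closed subgroup scheme.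

If $\ell$ restricts to an automorphism of $H$, then $N_\ell|_H$ is the twist of $k[G]|_H$ by that automorphism, hence injective. If $H\neq1$ and $\ell$ kills $H$, then $N_\ell|_H$ is trivial and not injective. Indeed, $k$ is a direct summand of it, and $k$ is not injective over $H$: for the module $\langle 1,y\rangle$ with coaction $y\mapsto y+x$, an $H$-map $\varphi\colon\langle1,y\rangle\to k$ with $\varphi(1)=1$ would give $\varphi(y)+x=\varphi(y)$ in $k[H]$, so $x=0$ in $k[H]$ and $H=1$.

For $\ell=x^p-x$, the substitution $x\mapsto x(x^{p-1}-1)$ is an automorphism of $k[x]/(x^{p^r})$, and $\ell$ kills $\mathbb{F}_p$. So $N_\ell$ is proper mock injective, and $\mathbb{F}_p$ detects that it is not injective. For $\ell=x^p$, the map $\ell$ permutes each $\mathbb{F}_q$ and kills $G_{(1)}$. So $N_\ell$ is injective over every $\mathbb{F}_q$, and $G_{(1)}$ detects that it is not injective.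
\end{example}

Neither family suffices by itself, and each of the two modules is caught by the other family. In cohomological degree zero, either family is even enough: if $v$ is a vector of a $\mathbb{G}_a$-module with coaction $\rho$, then the polynomial $\rho(v)-v$ in $x$ is zero as soon as it vanishes on every $\mathbb{F}_q$, or is divisible by every $x^{p^r}$. One may therefore guess that the infinitesimal and the discrete subgroups together see all of $G$. They do not, and neither do all finite subgroup schemes together.

\begin{theorem}\label{thm:main}
Let $G$ be an algebraic group over $k$ having a closed subgroup isomorphic to $\mathbb{G}_a$. There is a $G$-module $J$ such that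
\begin{enumerate}
\item[(1)] $J|_H$ is injective for every finite closed subgroup scheme $H\subset G$;
\item[(2)] $\operatorname{Ext}^i_G(k,J)\cong k$ for all $i\ge0$; in particular, $J$ is not injective.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
The Question has a negative answer for every $G\neq1$: there is a mock injective $G$-module, injective over every $G(\mathbb{F}_q)$, that is not injective.
\end{corollary}

\begin{proof}
The group $G$ is split over $\overline{\mathbb{F}}_p\subset k$ and nontrivial, so it contains a root subgroup $U_\alpha\cong\mathbb{G}_a$ over $k$. The groups $G_{(r)}$ and $G(\mathbb{F}_q)$ are finite closed subgroup schemes, and Theorem~\ref{thm:main} applies.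
\end{proof}

Simple connectedness plays no role. For $G=1$ every module is a vector space and is injective. The second theorem, which is not needed for the Question, shows that a subgroup $\mathbb{G}_a$ is the exact obstruction.

\begin{theorem}\label{thm:converse}
Let $k$ be algebraically closed and let $G$ be an algebraic group over $k$. The following are equivalent:
\begin{enumerate}
\item[(a)] every $G$-module that is injective over every finite closed subgroup scheme of $G$ is injective;
\item[(b)] $G$ has no closed subgroup isomorphic to $\mathbb{G}_a$;
\item[(c)] $(G_{\mathrm{red}})^0$ is a torus.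
\end{enumerate}
\end{theorem}

The idea behind Theorem~\ref{thm:main} is to prescribe an injective resolution of $J$ rather than $J$ itself. Let $t$ be a $G$-endomorphism of $k[G]$ with $t^p=0$, and suppose that the periodic complex with terms $k[G]$ and differentials $t,t^{p-1},t,\dots$ is exact. It then resolves $J=\ker t$, and $\operatorname{Ext}^*_H(k,J)$ is computed by the same complex on $k[G]^H$, the ring of functions on $G/H$. We want this complex to be exact when $H$ is finite and to have zero differentials when $H=G$, where $G/H$ is a point. Left translation by $\mathbb{G}_a$ distinguishes the two cases: it fixes no point of $G/H$ for finite $H$, and it fixes the point $G/G$. So we look for an operator $t$, acting naturally on all $\mathbb{G}_a$-modules, whose periodic complex is exact in the presence of an action without fixed points.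

Section~\ref{sec:prelim} collects the facts on injective modules. Section~\ref{sec:operator} defines $t$ and $J$ and reduces Theorem~\ref{thm:main} to a vanishing statement, which Section~\ref{sec:example} checks by hand in low degrees for $G=\mathbb{G}_a$, $p=2$. Sections~\ref{sec:line} and~\ref{sec:nofixed} prove it, first over a family of lines and then by Noetherian induction. Section~\ref{sec:converse} proves Theorem~\ref{thm:converse}.

\section{Injective modules and finite subgroup schemes}\label{sec:prelim}

Formulas such as $F(yg)$ are read on points with values in arbitrary commutative $k$-algebras. Every $G$-module is \emph{locally finite}: it is the union of its finite dimensional submodules. The group $G$ acts on $k[G]$ by right translation, $(g\cdot F)(y)=F(yg)$. For a vector space $W$, let $G$ act on $W\otimes k[G]$ through the second factor. Evaluation at the identity gives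
\begin{equation}\label{eq:frobrec}
\operatorname{Hom}_G(M,W\otimes k[G])\cong\operatorname{Hom}_k(M,W)
\end{equation}
for every $G$-module $M$; the inverse sends $\lambda$ to the map $m\mapsto(g\mapsto\lambda(gm))$. The right side is exact in $M$, so $W\otimes k[G]$ is injective. For $M=W=k$ we get $k[G]^G=k$. For $W$ the vector space underlying $M$ and $\lambda=\mathrm{id}$ we get an embedding of $M$ in a direct sum of copies of $k[G]$. So there are enough injectives, and $\operatorname{Ext}^i_G(M,-)$ and $H^i(G,-)=\operatorname{Ext}^i_G(k,-)$ are computed by injective resolutions.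

Injectivity can be tested on finite dimensional modules.

\begin{lemma}\label{lem:baer}
For a $G$-module $J$ the following are equivalent:
\begin{enumerate}
\item[(i)] $J$ is injective;
\item[(ii)] $\operatorname{Ext}^1_G(V,J)=0$ for every finite dimensional $V$;
\item[(iii)] for all finite dimensional modules $F'\subset F$, every homomorphism $F'\to J$ extends to $F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) implies (ii) by the definition of $\operatorname{Ext}$, and (ii) implies (iii) by the exact sequence $\operatorname{Hom}_G(F,J)\to\operatorname{Hom}_G(F',J)\to\operatorname{Ext}^1_G(F/F',J)$. Assume (iii), and let $V_1\subset V_2$ and a homomorphism $V_1\to J$ be given. By Zorn's lemma there is a maximal extension $\varphi\colon V''\to J$ with $V_1\subset V''\subset V_2$. If $V''\neq V_2$, local finiteness gives a finite dimensional submodule $F\subset V_2$ with $F\not\subset V''$. By (iii), $\varphi|_{F\cap V''}$ extends to $\psi\colon F\to J$. Since $\varphi$ and $\psi$ agree on $F\cap V''$, they define an extension of $\varphi$ to $V''+F$, which contradicts maximality.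
\end{proof}

A finite closed subgroup scheme $H\subset G$ acts freely on $G$ by right translation. We use the theorem on quotients by free actions of finite group schemes in the following form; see \cite[III \S2]{DG}, \cite[\S12, Thm.~1]{Mu}, \cite[I.5]{Ja}.

\begin{theorem}\label{thm:quotient}
Let $H$ be a finite closed subgroup scheme of $G$, and let $A=k[G]$. Then $A$ is finite and faithfully flat over $A^H$, and the morphism
\[
G\times H\to G\times_{\operatorname{Spec}A^H}G,\qquad (g,h)\mapsto(gh,g),
\]
is an isomorphism.
\end{theorem}

Let $\bar k$ be an algebraic closure of $k$.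

\begin{lemma}\label{lem:finiteH}
In the situation of Theorem~\ref{thm:quotient}:
\begin{enumerate}
\item[(a)] $A^H$ is a finitely generated $k$-algebra;
\item[(b)] the map $G(\bar k)\to(\operatorname{Spec}A^H)(\bar k)$ is surjective, and its fibers are the cosets $gH(\bar k)$;
\item[(c)] $A|_H$ is an injective $H$-module.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The Artin--Tate lemma says that if $k\subset A'\subset A$ with $A$ finitely generated as a $k$-algebra and finite as an $A'$-module, then $A'$ is a finitely generated $k$-algebra. Take $A'=A^H$.

(b) For a point $A^H\to\bar k$, the $\bar k$-algebra $A\otimes_{A^H}\bar k$ is finite dimensional and nonzero, so it has a $\bar k$-point. This gives surjectivity. By the isomorphism of Theorem~\ref{thm:quotient}, the pairs of points with the same image are the pairs $(gh,g)$ with $h\in H(\bar k)$.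

(c) We show that $A$ becomes a sum of copies of $k[H]$ after a faithfully flat base change. On functions, Theorem~\ref{thm:quotient} gives an isomorphism $A\otimes_{A^H}A\cong k[H]\otimes A$ sending $F_1\otimes F_2$ to the function $(h,g)\mapsto F_1(gh)F_2(g)$. It is $H$-equivariant when $H$ acts by right translation on the first tensor factor and trivially on the second factor, on both sides. Let $X$ be an $H$-module. The invariants $(X\otimes A)^H$ are the kernel of the $A^H$-linear map $X\otimes A\to X\otimes A\otimes k[H]$, $v\mapsto\Delta(v)-v\otimes1$, where $\Delta$ is the coaction, so their formation commutes with the flat base change $A^H\to A$. Also $(X\otimes k[H])^H\cong X$: an invariant element is a function $\varphi\colon H\to X$ with $h'\varphi(hh')=\varphi(h)$, that is, $\varphi(h)=h^{-1}\varphi(1)$. Hence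
\[
(X\otimes A)^H\otimes_{A^H}A\cong(X\otimes A\otimes_{A^H}A)^H\cong(X\otimes k[H])^H\otimes A\cong X\otimes A,
\]
naturally in $X$. The right side is exact in $X$, so $X\mapsto(X\otimes A)^H$ is exact by faithful flatness. Thus $V\mapsto\operatorname{Hom}_H(V,A)=(V^*\otimes A)^H$ is exact on finite dimensional $V$, which is condition (iii) of Lemma~\ref{lem:baer}.
\end{proof}

\begin{corollary}\label{cor:restrict}
An injective $G$-module is injective over every finite closed subgroup scheme $H\subset G$.
\end{corollary}

\begin{proof}
It is a direct summand of a direct sum of copies of $k[G]$. A direct sum of injective $H$-modules satisfies condition (iii) of Lemma~\ref{lem:baer}, because a map from a finite dimensional module lands in a finite partial sum.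
\end{proof}

\section{The operator $t$ and the module $J$}\label{sec:operator}

\subsection{Modules for the additive group}
A $\mathbb{G}_a$-module is a vector space $M$ with a coaction $\rho\colon M\to M[x]$, $\rho(m)=\sum_n\rho_n(m)x^n$. The counit axiom says $\rho_0=\mathrm{id}$, and coassociativity says $\sum_{i,j}\rho_i\rho_j(m)\,x^iz^j=\sum_n\rho_n(m)(x+z)^n$, that is,
\begin{equation}\label{eq:divpow}
\rho_i\rho_j=\binom{i+j}{i}\rho_{i+j}.
\end{equation}
In particular the $\rho_i$ commute. Write $\deg m$ for the degree of $\rho(m)$ in $x$. By \eqref{eq:divpow},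
\begin{equation}\label{eq:degdrop}
\deg m\le n \quad\Longrightarrow\quad \rho_i\rho_j(m)=0\ \text{ whenever } i+j>n ,
\end{equation}
so the operators $\rho_j$ with $j\ge1$ lower the degree. The invariants are the vectors with $\rho_j(m)=0$ for all $j\ge1$.

Recall Lucas's theorem: if $a=\sum a_ip^i$ and $b=\sum b_ip^i$ are base $p$ expansions, then $\binom ab\equiv\prod_i\binom{a_i}{b_i}\pmod p$.

\begin{lemma}\label{lem:lucas}
Let $D_0=\mathrm{id},D_1,D_2,\dots$ be endomorphisms of a $k$-vector space with $D_iD_j=\binom{i+j}{i}D_{i+j}$. Then $D_{p^i}^{\,p}=0$ for all $i$, and $D_n=\prod_i D_{p^i}^{\,n_i}/n_i!$ when $n$ has base $p$ digits $n_i$.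
\end{lemma}

\begin{proof}
For $1\le j\le p$, Lucas's theorem gives $\binom{jp^i}{p^i}\equiv j$, so $D_{p^i}D_{(j-1)p^i}=jD_{jp^i}$ and by induction $D_{p^i}^{\,j}=j!\,D_{jp^i}$. For $j=p$ this is zero. For $a<p^i$ and $0\le j<p$ it gives $\binom{a+jp^i}{a}\equiv1$, so $D_aD_{jp^i}=D_{a+jp^i}$, and $D_n=\prod_iD_{n_ip^i}$ follows one digit at a time.
\end{proof}

Each vector of $M$ is killed by all but finitely many $\rho_n$, so \emph{infinite} sums of the $\rho_n$ act on $M$. This is the freedom that the construction uses. Let
\[
S=\{2^i:i\ge0\}=\{1,2,4,8,\dots\}.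
\]
The only property of $S$ that we use is that it has arbitrarily long gaps:
\begin{equation}\label{eq:gap}
\text{for every } d\ge0 \text{ there is } s\in S \text{ with } s\ge d \text{ and } s-1,\dots,s-d\notin S.
\end{equation}
To see this, take $s=2^{i+1}$ with $2^i>d$. Let $\theta\colon k[x]\to k$ be the linear functional with $\theta(x^n)=1$ if $n=p^s$ for some $s\in S$, and $\theta(x^n)=0$ otherwise. On every $\mathbb{G}_a$-module $M$ put
\[
t=(\mathrm{id}\otimes\theta)\circ\rho=\sum_{s\in S}\rho_{p^s}.
\]
On a finite dimensional submodule, $t$ is a finite sum of commuting operators whose $p$-th powers vanish by Lemma~\ref{lem:lucas}. Hence $t^p=0$. A homomorphism of $\mathbb{G}_a$-modules commutes with every $\rho_n$, so $M$ is a $k[t]/(t^p)$-module functorially in $M$. On invariants $t$ is zero.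

\subsection{The periodic complex}
For a $k[t]/(t^p)$-module $M$ let $C(M)$ be the complex with $C^i(M)=M$ for all $i\in\mathbb{Z}$ and differential $C^i\to C^{i+1}$ equal to $t$ for $i$ even and $t^{p-1}$ for $i$ odd. Its cohomology is $2$-periodic, and we put
\[
\widehat H(M)=H^0(C(M))\oplus H^1(C(M))=\frac{\ker t}{\operatorname{im}t^{p-1}}\oplus\frac{\ker t^{p-1}}{\operatorname{im}t}.
\]
We use three properties.
\begin{enumerate}
\item[(H1)] A short exact sequence $0\to M'\to M\to M''\to0$ gives a short exact sequence of complexes and so a long exact sequence. If $\widehat H$ vanishes on one of the three modules, the map between the other two groups $\widehat H$ is bijective.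
\item[(H2)] $\widehat H$ commutes with direct sums and filtered colimits, since these are exact.
\item[(H3)] $\widehat H$ vanishes on free modules, since in $k[t]/(t^p)$ we have $\ker t=(t^{p-1})$ and $\ker t^{p-1}=(t)$.
\end{enumerate}
By contrast, if $t=0$ on $M$ then also $t^{p-1}=0$, and $\widehat H(M)=M\oplus M$.

\subsection{The module $J$}
Let $\iota\colon\mathbb{G}_a\to G$ be a closed embedding and let $A=k[G]$, a $G$-module by right translation. Let $\mathbb{G}_a$ act on $A$ through \emph{left} translation:
\[
\rho\colon A\to A[x],\qquad\rho(F)(y,x)=F(\iota(x)y).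
\]
This is an algebra homomorphism, and it is a coaction because $\mathbb{G}_a$ is commutative. Left and right translations commute, so every $\rho_n$ is a $G$-endomorphism of $A$, and so is $t$. Define the $G$-module
\[
J=\ker\bigl(t\colon k[G]\to k[G]\bigr).
\]
For a closed subgroup scheme $H\subset G$ and an $H$-module $V$, composition with $t$ makes $\operatorname{Hom}_H(V,A)$ a $k[t]/(t^p)$-module. The heart of the matter is the following statement, proved at the end of Section~\ref{sec:nofixed}.

\begin{proposition}\label{prop:vanish}
For every finite closed subgroup scheme $H\subset G$ and every finite dimensional $H$-module $V$ we have $\widehat H(\operatorname{Hom}_H(V,k[G]))=0$.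
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:vanish}]
For $H=1$ and $V=k$ the proposition gives $\widehat H(k[G])=0$. So the sequence
\begin{equation}\label{eq:resolution}
0\to J\to k[G]\xrightarrow{\;t\;}k[G]\xrightarrow{\;t^{p-1}\;}k[G]\xrightarrow{\;t\;}k[G]\xrightarrow{\;t^{p-1}\;}\cdots
\end{equation}
is exact. Its differentials are $G$-equivariant and $k[G]$ is injective, so it is an injective resolution of $J$.

(1) Let $H\subset G$ be finite and $V$ a finite dimensional $H$-module. By Lemma~\ref{lem:finiteH}(c), \eqref{eq:resolution} is also an injective resolution of $J|_H$. Applying $\operatorname{Hom}_H(V,-)$ gives the part of $C(\operatorname{Hom}_H(V,k[G]))$ in degrees $\ge0$. So $\operatorname{Ext}^i_H(V,J)=H^i(C(\operatorname{Hom}_H(V,k[G])))=0$ for $i\ge1$, and $J|_H$ is injective by Lemma~\ref{lem:baer}.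

(2) Apply $\operatorname{Hom}_G(k,-)$ to \eqref{eq:resolution}. Each term becomes $k[G]^G=k\cdot1$. Since $\rho(1)=1$, we have $t(1)=\theta(1)=0$, and $t^{p-1}(1)=0$ because $p-1\ge1$. All differentials vanish, so $\operatorname{Ext}^i_G(k,J)\cong k$ for all $i\ge0$.
\end{proof}

\section{The additive group in characteristic two}\label{sec:example}

Take $G=\mathbb{G}_a$, $\iota=\mathrm{id}$, $A=k[y]$, so that $\rho(F)=F(y+x)$. Let $\ell$ be a monic additive polynomial of degree $p^d$, let $H=\ker\ell=\operatorname{Spec}k[x]/(\ell(x))$, and put $Y=\ell(y)$. Then $A^H=k[Y]$. Indeed, $Y$ is $H$-invariant, and any $F$ can be written as $\sum_{i<p^d}c_i(Y)y^i$. Invariance of $F$ means that $\sum_ic_i(Y)\bigl((y+x)^i-y^i\bigr)$ is divisible by $\ell(x)$; it has degree $<p^d$ in $x$, so it is zero, and its top coefficient shows $c_i=0$ for $i\ge1$.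

We examine Proposition~\ref{prop:vanish} for $V=k$, where $\operatorname{Hom}_H(V,A)=k[Y]$ and $\rho(Y)=Y+\ell(x)$. With $\partial_n(Y^a)=\binom anY^{a-n}$, the binomial theorem gives $\rho(P)=\sum_n\partial_n(P)\,\ell(x)^n$, so
\[
t=\sum_{n\ge1}\tau_n\partial_n,\qquad\tau_n=\theta(\ell(x)^n).
\]
Now let $p=2$. Then $t^{p-1}=t$, and $\theta(x^n)=1$ exactly for $n=2,4,16,256,\dots$. On polynomials of degree $\le3$ in $Y$,
\[
t(1)=0,\qquad t(Y)=\tau_1,\qquad t(Y^2)=\tau_2,\qquad t(Y^3)=\tau_1Y^2+\tau_2Y+\tau_3 .
\]
The numbers $\tau_n$ are read off from $\ell^n$. For example, $\ell=x^2+x$ has $\ell^2=x^4+x^2$ and $\ell^3=x^6+x^5+x^4+x^3$, so $(\tau_1,\tau_2,\tau_3)=(1,0,1)$; and $\ell=x^4+x^2$ has $\ell^2=x^8+x^4$ and $\ell^3=x^{12}+x^{10}+x^8+x^6$, so $(\tau_1,\tau_2,\tau_3)=(0,1,0)$.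
\[
\begin{array}{c|c|ccc|ccc}
H&\ell&\tau_1&\tau_2&\tau_3&t(Y)&t(Y^2)&t(Y^3)\\ \hline
1&x&0&1&0&0&1&Y\\
G_{(1)}&x^2&1&1&0&1&1&Y^2+Y\\
\mathbb{F}_2&x^2+x&1&0&1&1&0&Y^2+1\\
\ker(x^4+x^2)&x^4+x^2&0&1&0&0&1&Y
\end{array}
\]
In each row $t$ has rank $2$ on a space of dimension $4$ and $t^2=0$, so $\ker t=\operatorname{im}t$. The general formula shows that the rank is $2$ exactly when $(\tau_1,\tau_2)\neq(0,0)$, and there is a structural reason. Put $V_0=\partial_1$ and $V_1=\partial_2$. Then $V_0Y^3=Y^2$, $V_1Y^3=Y$ and $V_0V_1Y^3=1$, so the space is a free module of rank one over $B=k[V_0,V_1]/(V_0^2,V_1^2)$, and $t$ acts as $\tau=\tau_1V_0+\tau_2V_1+\tau_3V_0V_1$. If the linear part of $\tau$ is nonzero, then $\tau$ can replace one of the coordinates $V_0,V_1$, and $B$ is free over $k[\tau]/(\tau^2)$. This is the whole mechanism of Section~\ref{sec:line}: \emph{it suffices that one coefficient $\tau_{p^e}$ be invertible.}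

Degree $\le3$ is not always enough. For $H=G_{(5)}$ and $\ell=x^{32}$ we have $\tau_n=\theta(x^{32n})=0$ for $n<8$ and $\tau_8=\theta(x^{256})=1$, so $t$ vanishes in degrees $<8$, while $t(Y^8)=1$.

The example also shows how (1) and (2) of Theorem~\ref{thm:main} coexist. The class of $1$ in $\operatorname{Ext}^1_H(k,J)$ vanishes when the equation $t(F)=1$ has an $H$-invariant solution. In the five cases above there are the solutions $y^2$, $y^2$, $y^2+y$, $y^8+y^4$ and $y^{256}$. A nonconstant $H$-invariant polynomial has degree at least $\deg\ell$, so the solutions escape to infinity as $H$ grows, and no solution is invariant under $G$.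

\begin{remark}\label{rem:S}
Let $p$ be arbitrary. If $S$ is replaced by a finite set and $\ell=x^{p^d}$ with $d>\max S$, then $\tau_n=0$ for all $n$, so $t=0$ on $A^H$ and Proposition~\ref{prop:vanish} fails. If $S$ is replaced by the set of all integers $\ge0$ and $\ell=x^p-x$, then $\tau_{p^e}=\theta(x^{p^{e+1}}-x^{p^e})=0$ for all $e$, and the mechanism above gives nothing. The same cancellation occurs in $\tau_1$ in the last row of the table. The gap property \eqref{eq:gap} excludes both defects.
\end{remark}

\section{Equivariant modules over a family of lines}\label{sec:line}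

For general $G$, the group $\mathbb{G}_a$ acts on $\operatorname{Spec}k[G]^H$ with many orbits, and the stabilizer may change from orbit to orbit. So the coefficients of $\ell$ must be allowed to vary in a ring, and $k[Y]$ must be replaced by a module over the ring of functions.

A \emph{$\mathbb{G}_a$-algebra} is a commutative $k$-algebra $A$ with a coaction $\rho\colon A\to A[x]$ that is an algebra homomorphism; this is an action of $\mathbb{G}_a$ on $\operatorname{Spec}A$. An \emph{equivariant $A$-module} is an $A$-module $M$ with a $\mathbb{G}_a$-module structure such that $\rho(am)=\rho(a)\rho(m)$. An $A$-submodule that is also a $\mathbb{G}_a$-submodule is again equivariant, and so is the quotient by it.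

\begin{lemma}\label{lem:line}
Let $\Lambda$ be a commutative $k$-algebra, and let $\ell(x)=\sum_{j=0}^dl_jx^{p^j}\in\Lambda[x]$ with $l_d$ a unit. Make $\Lambda[Y]$ a $\mathbb{G}_a$-algebra by the $\Lambda$-algebra map $\rho(Y)=Y+\ell(x)$. Then $\widehat H(N)=0$ for every equivariant $\Lambda[Y]$-module $N$.
\end{lemma}

Only the leading coefficient of $\ell$ is under control. For $\Lambda=k[c]$ and $\ell=x^p+cx$, the stabilizer $\ker\ell$ is infinitesimal over $c=0$ and has $p$ geometric points elsewhere; here $\theta(\ell)=1$ is a unit, while $\theta(\ell^p)=1+c^p$ is nonzero but not a unit. The gap property produces an $e$ for which $\theta(\ell^{p^e})$ involves $l_d$ alone.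

\begin{proof}
\emph{Step 1: $N=W[Y]=\Lambda[Y]\otimes_\Lambda W$, where $W$ is a $\Lambda$-module with trivial action.} Define $\partial_n(Y^aw)=\binom anY^{a-n}w$. The identity $\binom aj\binom{a-j}{i}=\binom{i+j}{i}\binom{a}{i+j}$ shows that the $\partial_n$ satisfy the hypothesis of Lemma~\ref{lem:lucas}. From $\rho(Y^aw)=(Y+\ell(x))^aw$ we get $\rho(P)=\sum_n\partial_n(P)\,\ell(x)^n$, and so $t=\sum_{n\ge1}\tau_n\partial_n$ with $\tau_n=\theta(\ell(x)^n)\in\Lambda$, where $\theta$ is extended $\Lambda$-linearly and $\tau_0=\theta(1)=0$. For $e\ge0$,
\[
\tau_{p^e}=\theta\Bigl(\sum_jl_j^{p^e}x^{p^{j+e}}\Bigr)=\sum_{j\,:\,j+e\in S}l_j^{p^e}.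
\]
Choose $s$ as in \eqref{eq:gap} and fix $e=s-d\ge0$. Then $d+e=s\in S$, and $j+e=s-(d-j)\notin S$ for $0\le j<d$. Hence $\tau_{p^e}=l_d^{p^e}$ is a unit.

Let $c>e$, and let $W[Y]_{<p^c}$ be the space of polynomials of degree $<p^c$. It is stable under all $\partial_n$, and $\partial_n$ vanishes on it for $n\ge p^c$. By Lemma~\ref{lem:lucas}, the ring
\[
B=\Lambda[V_0,\dots,V_{c-1}]/(V_0^p,\dots,V_{c-1}^p)
\]
acts on $W[Y]_{<p^c}$ with $V_i$ acting as $\partial_{p^i}$, and for $0\le n<p^c$ with digits $n_i$ the element $V^{[n]}=\prod_iV_i^{n_i}/n_i!$ acts as $\partial_n$. The $V^{[n]}$ form a $\Lambda$-basis of $B$. The $B$-linear map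
\[
B\otimes_\Lambda W\to W[Y]_{<p^c},\qquad\beta\otimes w\mapsto\beta(Y^{p^c-1}w),
\]
sends $V^{[n]}\otimes w$ to $\binom{p^c-1}{n}Y^{p^c-1-n}w$. By Lucas's theorem $\binom{p^c-1}{n}\equiv\prod_i\binom{p-1}{n_i}\equiv\prod_i(-1)^{n_i}=\pm1$, so the map is an isomorphism. Under it, $t$ becomes multiplication by $\tau=\sum_{1\le n<p^c}\tau_nV^{[n]}$.

We change coordinates in $B$ so that $\tau$ is one of them. Let $\mathfrak m=(V_0,\dots,V_{c-1})$. The element $V^{[n]}$ is linear in the $V_i$ when $n$ is a power of $p$ and lies in $\mathfrak m^2$ for all other $n\ge1$, so $\tau\equiv\sum_i\tau_{p^i}V_i\pmod{\mathfrak m^2}$. Writing $\tau=\sum_ib_iV_i$ with $b_i\in B$ gives $\tau^p=\sum_ib_i^pV_i^p=0$. So there is a $\Lambda$-algebra map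
\[
\Phi\colon\Lambda[T_0,\dots,T_{c-1}]/(T_0^p,\dots,T_{c-1}^p)\to B,\qquad T_e\mapsto\tau,\quad T_i\mapsto V_i\ \ (i\neq e).
\]
Since $V_e\equiv\tau_{p^e}^{-1}\bigl(\tau-\sum_{i\neq e}\tau_{p^i}V_i\bigr)\pmod{\mathfrak m^2}$, the $\Phi(T_i)$ span $\mathfrak m/\mathfrak m^2$ over $\Lambda$. Then the products of $j$ of them span $\mathfrak m^j/\mathfrak m^{j+1}$, and since $\mathfrak m$ is nilpotent, $\Phi$ is surjective. A surjection between free $\Lambda$-modules of the same finite rank has a right inverse, hence a unit determinant, so $\Phi$ is an isomorphism. Therefore $B$ is free over $\Lambda[T]/(T^p)$ with $T$ acting as $\tau$, and $B\otimes_\Lambda W$ is a direct sum of copies of $\Lambda[T]/(T^p)\otimes_\Lambda W=k[T]/(T^p)\otimes_kW$. This is a free $k[T]/(T^p)$-module, so $\widehat H(W[Y]_{<p^c})=0$ by (H3). Passing to the union over $c$ gives $\widehat H(W[Y])=0$ by (H2).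

\emph{Step 2: general $N$.} We filter $N$ by modules of the type in Step 1. Elements of $\Lambda$ are invariant, so $W=N^{\mathbb{G}_a}$ is a $\Lambda$-submodule, and the natural map $W[Y]\to N$ is equivariant. It is injective. For suppose $\sum_{i\le n}Y^iw_i=0$ in $N$. Applying $\rho$ gives $\sum_{i\le n}(Y+\ell(x))^iw_i=0$ in $N[x]$. If $n\ge1$, the coefficient of $x^{np^d}$ is $l_d^nw_n$, so $w_n=0$ because $l_d$ is a unit; by descending induction all $w_i$ vanish.

Let $N_0=0$, and define $N_{i+1}\supset N_i$ by letting $N_{i+1}/N_i$ be the image of $(N/N_i)^{\mathbb{G}_a}[Y]$ in $N/N_i$. Each $N_i$ is an equivariant submodule, each $N_{i+1}/N_i$ is of the type in Step 1, and $N_{i+1}/N_i\supset(N/N_i)^{\mathbb{G}_a}$. We claim that $\deg v\le n$ implies $v\in N_{n+1}$. For $n=0$ the vector $v$ is invariant. For $n\ge1$, the vectors $\rho_j(v)$ with $j\ge1$ have degree $\le n-1$ by \eqref{eq:degdrop}, so they lie in $N_n$ by induction; then the class of $v$ in $N/N_n$ is invariant, and $v\in N_{n+1}$. Thus $N=\bigcup_iN_i$. Step 1 and (H1) give $\widehat H(N_i)=0$ for all $i$, and (H2) gives $\widehat H(N)=0$.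
\end{proof}

\section{Actions without fixed points}\label{sec:nofixed}

Let $A$ be a $\mathbb{G}_a$-algebra with ring of invariants $R=A^{\mathbb{G}_a}$, and let $M$ be an equivariant $A$-module. For $f\in R$ we have $\rho(fm)=f\rho(m)$, so the $\rho_n$ and $t$ are $R$-linear and $\widehat H(M)$ is an $R$-module. The localization $M_f$ is a $\mathbb{G}_a$-module by $\rho(m/f^j)=\rho(m)/f^j$, and $C(M_f)=C(M)_f$, so $\widehat H(M_f)=\widehat H(M)_f$ by exactness of localization. An ideal $I\subset A$ is \emph{stable} if $\rho(I)\subset I[x]$; then $A/I$ is a $\mathbb{G}_a$-algebra. An element $\lambda\in\mathbb{G}_a(\bar k)=\bar k$ sends a point $\varphi\colon A\to\bar k$ to the point $a\mapsto\sum_n\varphi(\rho_n(a))\lambda^n$.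

\begin{proposition}\label{prop:nofixed}
Let $A$ be a $\mathbb{G}_a$-algebra, finitely generated over $k$, such that $\mathbb{G}_a(\bar k)$ fixes no point of $(\operatorname{Spec}A)(\bar k)$. Then $\widehat H(M)=0$ for every equivariant $A$-module $M$.
\end{proposition}

The hypothesis on fixed points cannot be dropped: for $A=M=k$ we have $\widehat H(M)=k\oplus k$. The plan is to find a function $a$ that transforms like the coordinate $Y$ of Lemma~\ref{lem:line}. The leading coefficient $f$ of its polynomial $\ell$ need not be a unit, so the lemma applies only on the open set $f\neq0$, and the closed set $f=0$ is handled by Noetherian induction. For instance, if $A=k[c,Y]$ with $c$ invariant and $\rho(Y)=Y+x+cx^p$, then $a=Y$ has $f=c$, and on $c=0$ the action is $Y\mapsto Y+x$, to which the lemma applies again with a different $d$.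

\begin{proof}
Suppose the statement fails. Consider the stable ideals that annihilate some equivariant module with $\widehat H\neq0$. The ideal $0$ is one of them, and $A$ is Noetherian, so there is a maximal such ideal $I$. It annihilates an equivariant module $M$ with $\widehat H(M)\neq0$, and $I\neq A$ because $M\neq0$. The algebra $A/I$ satisfies the hypotheses, since its $\bar k$-points form a subset of those of $A$ with the same action. Equivariant $A/I$-modules are equivariant $A$-modules, and nonzero stable ideals of $A/I$ pull back to stable ideals strictly containing $I$. Replacing $A$ by $A/I$, we may assume that $A\neq0$, that $\widehat H(M)\neq0$, and that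
\begin{equation}\label{eq:induct}
\widehat H(M')=0\ \text{ for every equivariant module $M'$ killed by a nonzero stable ideal.}
\end{equation}

\emph{The action is nontrivial.} By the Nullstellensatz the nonzero finitely generated algebra $A$ has a $\bar k$-point. If $R=A$, this point is fixed by $\mathbb{G}_a(\bar k)$. So $R\neq A$. This is the only use of the hypothesis on fixed points.

\emph{A function that transforms additively.} Choose $a\in A\setminus R$ with $n=\deg a\ge1$ minimal, and put $a_i=\rho_i(a)$, so $\rho(a)=a+\sum_{i=1}^na_ix^i$. For $i\ge1$ the element $a_i$ has degree $<n$ by \eqref{eq:degdrop}, so $a_i\in R$ by minimality. Hence $0=\rho_j(a_i)=\binom{i+j}{i}a_{i+j}$ for all $i,j\ge1$. Suppose $a_m\neq0$ with $m\ge1$. Then $p$ divides $\binom mi$ for $0<i<m$. If $m_u$ is the lowest nonzero digit of $m$, in position $u$, then $\binom{m}{p^u}\equiv m_u\not\equiv0$ by Lucas's theorem, which forces $p^u=m$. So only powers of $p$ occur: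
\[
\rho(a)=a+\ell(x),\qquad\ell(x)=\sum_{j=0}^dl_jx^{p^j},\qquad l_j\in R,\qquad f:=l_d\neq0 .
\]

\emph{The open set $f\neq0$.} Let $R_f[Y]$ act on $M_f$ with $Y$ acting as $a$. Since $\rho(am)=(a+\ell(x))\rho(m)$, this makes $M_f$ an equivariant $R_f[Y]$-module for $\rho(Y)=Y+\ell(x)$, and $l_d=f$ is a unit of $R_f$. Nothing more is known about the structure of $M_f$ over $R_f[Y]$, which is why Lemma~\ref{lem:line} treats arbitrary equivariant modules. With $\Lambda=R_f$ it gives $\widehat H(M)_f=\widehat H(M_f)=0$.

\emph{The closed set $f=0$.} The ideal $fA$ is nonzero, and it is stable since $\rho(fb)=f\rho(b)$. Multiplication by $f$ is an $A$-linear $\mathbb{G}_a$-endomorphism of $M$, so its kernel $K$ and its cokernel $M/fM$ are equivariant modules killed by $fA$. By \eqref{eq:induct} they have $\widehat H=0$. Apply (H1) to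
\[
0\to K\to M\xrightarrow{\;f\;}fM\to0,\qquad0\to fM\to M\to M/fM\to0 .
\]
Both maps $\widehat H(M)\to\widehat H(fM)\to\widehat H(M)$ are bijective, and their composite is multiplication by $f$. So $f$ acts bijectively on $\widehat H(M)$, and $\widehat H(M)=\widehat H(M)_f=0$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:vanish}]
Let $A=k[G]$. The operators $\rho_n$ of left translation commute with $H$, so they preserve $A^H$, which is therefore a $\mathbb{G}_a$-algebra; it is finitely generated by Lemma~\ref{lem:finiteH}(a). Let $\mathbb{G}_a$ act on $V^*\otimes A$ through the factor $A$ only. The operators $\mathrm{id}\otimes\rho_n$ commute with the diagonal action of $H$, so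
\[
E_V=(V^*\otimes A)^H=\operatorname{Hom}_H(V,A)
\]
is a $\mathbb{G}_a$-submodule. It is also an $A^H$-submodule, so it is an equivariant $A^H$-module, and the operator $t$ of $E_V$ is $\mathrm{id}\otimes t$, which is composition with $t\colon A\to A$.

It remains to exclude fixed points. By Lemma~\ref{lem:finiteH}(b), a $\bar k$-point of $\operatorname{Spec}A^H$ is a coset $gH(\bar k)$, and $\lambda\in\bar k$ sends it to $\iota(\lambda)gH(\bar k)$. If it were fixed by $\mathbb{G}_a(\bar k)$, then $\lambda\mapsto g^{-1}\iota(\lambda)g$ would be an injective map from the infinite set $\bar k$ to the finite set $H(\bar k)$. So there is no fixed point, and Proposition~\ref{prop:nofixed} gives $\widehat H(E_V)=0$.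
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Groups without additive subgroups}\label{sec:converse}

In this section $k$ is algebraically closed, and we prove Theorem~\ref{thm:converse}. Then $G_{\mathrm{red}}$ is a smooth closed subgroup of $G$ with $G_{\mathrm{red}}(k)=G(k)$. Put $L=(G_{\mathrm{red}})^0$. The implication (a)$\Rightarrow$(b) is Theorem~\ref{thm:main}.

\subsection{The equivalence of (b) and (c)}
A closed subgroup $\mathbb{G}_a\subset G$ is reduced and connected, so it lies in $L$. If $L$ is a torus, then $L(k)\cong(k^\times)^m$ has no element of order $p$, whereas every nonzero element of $\mathbb{G}_a(k)$ has order $p$. So (c) implies (b).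

Conversely, suppose that $L$ contains no $\mathbb{G}_a$. Let $B=TU$ be a Borel subgroup of $L$ with maximal torus $T$ and unipotent radical $U$. A nontrivial smooth connected unipotent group over an algebraically closed field contains $\mathbb{G}_a$, so $U=1$ and $B=T$. A connected group with a nilpotent Borel subgroup equals that subgroup \cite[11.5]{Bo}, so $L=T$ is a torus.

\subsection{Two tools}
For a finite dimensional $G$-module $V$, the functor $V^*\otimes-$ is exact and preserves injectives, because $\operatorname{Hom}_G(-,V^*\otimes J)=\operatorname{Hom}_G(-\otimes V,J)$. Hence $\operatorname{Ext}^i_G(V,J)=H^i(G,V^*\otimes J)$.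

For a closed normal subgroup scheme $N\subset G$ and a $G$-module $M$ there is the Lyndon--Hochschild--Serre spectral sequence $H^a(G/N,H^b(N,M))\Rightarrow H^{a+b}(G,M)$. In particular,
\begin{equation}\label{eq:LHS}
H^b(N,M)=0\ \text{ for all }b\ge1\quad\Longrightarrow\quad H^i(G,M)\cong H^i(G/N,M^N)\ \text{ for all }i.
\end{equation}
The hypothesis holds if $M|_N$ is injective. It holds for every $M$ if $N$ is \emph{linearly reductive}, meaning that $M\mapsto M^N$ is exact. A torus is linearly reductive, since its modules are direct sums of weight spaces, and so is a finite group of order prime to $p$, by averaging.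

\subsection{The implication (c)$\Rightarrow$(a)}
Assume that $L$ is a torus. Let $J$ be injective over every finite closed subgroup scheme, let $V$ be a finite dimensional $G$-module, and put $M=V^*\otimes J$. By Lemma~\ref{lem:baer} it suffices to show $H^i(G,M)=0$ for $i\ge1$. Cohomology can come from two sources: the nonreduced structure of $G$, and its group of components, whose order may be divisible by $p$. We construct one finite subgroup scheme $H$ that captures both, and show that $H^i(G,M)$ is a direct summand of $H^i(H,M)$.

\emph{Passing to a smooth quotient.} For a homomorphism of algebraic groups $G\to G'$ with kernel $N$, the quotient $G/N$ has as coordinate ring the image of $k[G']\to k[G]$, and $G\to G/N$ is faithfully flat. For the Frobenius morphism $G\to G^{(r)}$ this image is spanned over $k$ by the $p^r$-th powers; since $k$ is perfect, it is the ring of $p^r$-th powers in $k[G]$. Fix $r\ge1$ such that the nilradical $\mathfrak n$ of $k[G]$ satisfies $\mathfrak n^{p^r}=0$. If $F^{p^r}$ is nilpotent, then $F\in\mathfrak n$ and $F^{p^r}=0$. So $Q=G/G_{(r)}$ is reduced, hence smooth. The morphism $G\to Q$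 is finite, since $k[G]$ is finitely generated and integral over its $p^r$-th powers. The image $T'$ of $L$ in $Q$ is a torus. It is closed and connected, and $T'(k)$ has finite index in $Q(k)$, because $L(k)$ has finite index in $G(k)$ and $G(k)\to Q(k)$ is surjective. So $T'=Q^0$. Let $\pi=Q/T'$, a finite constant group, and $n=|\pi|$.

\emph{A finite subgroup meeting every component.} We have no splitting of $Q(k)\to\pi$ at our disposal, but a finite subgroup that maps onto $\pi$ is enough. Let $E_0=\{z\in T'(k):z^n=1\}$. Since $T'(k)\cong(k^\times)^m$, the map $z\mapsto z^n$ is surjective on $T'(k)$, and its kernel $E_0$ is finite, of order prime to $p$ because $T'(k)$ has no $p$-torsion. The group $E_0$ is characteristic in $T'(k)$, hence normal in $Q(k)$. The extension $1\to T'(k)\to Q(k)\to\pi\to1$ has a class in $H^2(\pi,T'(k))$, represented by the cocycle $c$ with $\sigma(a)\sigma(b)=c(a,b)\sigma(ab)$ for a set-theoretic section $\sigma$; every cocycle in the class arises from some section. The cohomology of a group of order $n$ in positive degrees is killed by $n$, so the exact sequence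
\[
H^2(\pi,E_0)\to H^2(\pi,T'(k))\xrightarrow{\;n\;}H^2(\pi,T'(k))
\]
shows that the class comes from $H^2(\pi,E_0)$. Choose $\sigma$ with $c(a,b)\in E_0$ for all $a,b$, and put $E=E_0\,\sigma(\pi)$. The identity
\[
z\sigma(a)\cdot z'\sigma(b)=z\cdot\sigma(a)z'\sigma(a)^{-1}\cdot c(a,b)\cdot\sigma(ab)
\]
shows that the finite set $E$ is closed under multiplication, so it is a subgroup. It maps onto $\pi$, and $E\cap T'(k)=E_0\sigma(1)=E_0$ because $\sigma(1)=c(1,1)\in E_0$. Thus $E/E_0=\pi$.

\emph{Comparing cohomology.} Let $H\subset G$ be the preimage of $E$. The morphism $H\to E$ is a base change of $G\to Q$, so it is finite and faithfully flat with kernel $G_{(r)}$. Hence $H$ is a finite closed subgroup scheme and $H/G_{(r)}=E$. Since $J$ is injective over $G_{(r)}$, so is $M$. Let $X=M^{G_{(r)}}$, a $Q$-module. Applying \eqref{eq:LHS} to $G_{(r)}\subset G$ and $T'\subset Q$, and then to $G_{(r)}\subset H$ and $E_0\subset E$, we get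
\[
H^i(G,M)\cong H^i(Q,X)\cong H^i(\pi,X^{T'}),\qquad H^i(H,M)\cong H^i(E,X)\cong H^i(\pi,X^{E_0}).
\]
Decompose $X=\bigoplus_\chi X_\chi$ into weight spaces for $T'$, writing characters additively, so that $X_0=X^{T'}$. An element $u\in Q(k)$ maps $X_\chi$ to $X_{u\chi}$, where $(u\chi)(z)=\chi(u^{-1}zu)$. We have $u\chi=0$ if and only if $\chi=0$, and $u\chi$ is trivial on $E_0$ if and only if $\chi$ is, because $E_0$ is normal. Therefore
\[
X^{E_0}=X_0\oplus\bigoplus_{\chi\neq0,\ \chi|_{E_0}\text{ trivial}}X_\chi
\]
is a decomposition of modules for $E/E_0=\pi$, and the action of $\pi$ on $X_0$ is the one induced by $Q$. So $H^i(G,M)$ is a direct summand of $H^i(H,M)=\operatorname{Ext}^i_H(V,J)$, which vanishes for $i\ge1$ because $J|_H$ is injective. Hence $J$ is injective, and the proof of Theorem~\ref{thm:converse} is complete.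

\begin{thebibliography}{9}

\bibitem{Bo} Borel, \emph{Linear Algebraic Groups}.

\bibitem{DG} Demazure and Gabriel, \emph{Groupes alg\'ebriques}.

\bibitem{Fr} Eric M. Friedlander, \emph{Infinite dimensional modules for linear algebraic groups}, arXiv:2406.12261 (2024).

\bibitem{Ja} Jantzen, \emph{Representations of Algebraic Groups}.

\bibitem{Mu} Mumford, \emph{Abelian Varieties}.

\end{thebibliography}
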